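# Exponentially small discs and their preimages under a rational map

## 1. Pulling back small discs by $z^2$, $z^2-2$ and $z+z^2$

The answer that one would first guess is: yes, preimages of exponentially small discs stay small. Here is the question behind that answer. Let $f:\overline{\mathbb C}\to\overline{\mathbb C}$ be a rational map of degree $d\ge 2$ with Julia set $J=J(f)$. Take a disc of radius $e^{-\delta n}$ centered at a point of $J$, and take at most $n$ preimages of it. Can a connected component of such a preimage be large? Distances, discs and diameters refer to the spherical metric, with density $2|dw|/(1+|w|^2)$, and $B(x,r)$ is the open disc.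

**Definition.** The map $f$ is *weakly backward Lyapunov stable* if for every $\delta>0$ and $\varepsilon>0$ the following holds for all $n$ large enough: for every disc $B=B(x,e^{-\delta n})$ with $x\in J$, every $0\le j\le n$, and every component $V$ of $f^{-j}(B)$ that meets $J$, we have $\operatorname{diam}V\le\varepsilon$.

The question whether every rational map of degree at least 2 has this property is taken from Feliks Przytycki, "Thermodynamic formalism methods in one-dimensional real and complex dynamics", arXiv:1806.06186 (2018). That source quotes the property as known for all rational maps with at most one critical point whose forward trajectory is in $J(f)$ or is attracted to $J(f)$. We shall prove it for every rational map of degree at least 2.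

The guess "yes" comes from the feeling that $f$ spreads things out along $J$, so that inverse branches shrink them. Let us test it on three maps.

**Test 1: $f(z)=z^2$.** Here $J$ is the unit circle. Write $w=e^{\zeta}$, $\zeta=u+i\theta$; in this coordinate the spherical density is $2e^u/(1+e^{2u})=1/\cosh u$. A point of modulus $e^u$ has distance $g(|u|)=\int_0^{|u|}dt/\cosh t$ from the circle, and $\cosh u=1/\cos g(|u|)$. Let $x=e^{i\theta_0}$ and $r\le 1/4$. On $B(x,r)$ we get $\cosh u\le 1/\cos r\le 2$. A minimal geodesic from $x$ to a point of $B(x,r)$ stays in $B(x,r)$, so its lift starting at $i\theta_0$ has Euclidean length less than $2r$. Hence $B(x,r)\subset\exp(\mathbb D(i\theta_0,2r))$, where $\mathbb D(a,\rho)$ is the Euclidean disc. The preimage of the larger set under $f^j$ is the union of the sets $\exp\big(\mathbb D(2^{-j}(i\theta_0+2\pi ik),2^{1-j}r)\big)$. These are open, and two of them are equal or disjoint because $2r<\pi$. So a component $V$ of $f^{-j}(B(x,r))$ lies in one of them. Since $\exp$ is 1-Lipschitz into the sphere, $\operatorname{diam}V\le 4r\,2^{-j}$. A small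 fixed radius would already do.

**Test 2: $f(z)=z^2-2$.** Now $J=[-2,2]$ contains the critical point $0$, with orbit $0\mapsto-2\mapsto2\mapsto2$. Put $C(\zeta)=2\cos\zeta$. Then $f\circ C(\zeta)=4\cos^2\zeta-2=C(2\zeta)$, so $f^j\circ C(\zeta)=C(2^j\zeta)$. Let $x=C(\zeta_0)$ with $\zeta_0\in[0,\pi]$, let $0<r<1/5$, and put $\rho=5r<1$. The spherical density is at least $1/5$ on $|w|\le3$, so $B(x,r)\subset\mathbb D(x,\rho)$.

If $C(\zeta)\in\mathbb D(x,\rho)$, then $4\,|\sin\frac{\zeta+\zeta_0}2|\,|\sin\frac{\zeta-\zeta_0}2|<\rho$, so one of the sines has modulus less than $\sqrt\rho/2$. Since $|\sin(u+iv)|^2=\sin^2u+\sinh^2v\ge\frac4{\pi^2}\operatorname{dist}(u,\pi\mathbb Z)^2+v^2$, we have $\operatorname{dist}(a,\pi\mathbb Z)\le\frac\pi2|\sin a|$ for all complex $a$. Hence $\zeta$ is within $\frac\pi2\sqrt\rho$ of one of the points $\pm\zeta_0+2\pi k$. In order along the real line these points have gaps alternately $2\zeta_0$ and $2\pi-2\zeta_0$. At most one of the two gaps is less than $\pi$, while two discs of radius $\frac\pi2\sqrt\rho<\frac\pi2$ meet only if their centers are less than $\pi$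 apart. So every component $\Omega$ of $C^{-1}(\mathbb D(x,\rho))$ lies in a union of at most two such discs, its diameter is at most $2\pi\sqrt\rho$, and $|\operatorname{Im}\zeta|<\pi/2$ on it.

Let $V'$ be the component of $f^{-j}(\mathbb D(x,\rho))$ that contains $V$. The set $C^{-1}(f^{-j}(\mathbb D(x,\rho)))$ equals $2^{-j}C^{-1}(\mathbb D(x,\rho))$. Take a component $2^{-j}\Omega$ of it with a point that $C$ maps into $V'$. Then $C(2^{-j}\Omega)\subset V'$; it is open, and it is closed in $V'$ because $2^{-j}\Omega$ is bounded and $C$ maps its boundary outside $f^{-j}(\mathbb D(x,\rho))$. So $C(2^{-j}\Omega)=V'$. On $|\operatorname{Im}\zeta|<\pi/2$ we have $|C'|\le2\cosh(\pi/2)\le6$. The Euclidean diameter of $V$ is therefore at most $12\pi\sqrt{5r}\,2^{-j}$, and its spherical diameter at most twice that: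
$$\operatorname{diam}V\le 24\pi\sqrt{5r}\;2^{-j}. \tag{1}$$
The critical point costs one square root, once and for all, whatever $j$ is. Again a small fixed radius would do.

**Test 3: $f(z)=z+z^2$.** After two such tests one might guess that any radius tending to $0$ is good enough. It is not. The point $0\in J$ is a parabolic fixed point. Let $g:[-1/4,0]\to[-1/2,0]$ be the real inverse branch fixing $0$. From $g(w)+g(w)^2=w$ we read $|w|=|g(w)|-|g(w)|^2$. Let $r=4/n$ with $n\ge16$, $w_0=-r/3$, $w_{i+1}=g(w_i)$. Since $d(0,w_0)=2\arctan(r/3)<r$, we have $[w_0,0]\subset B(0,r)$, and $|w_0|<1/4$. As long as $|w_i|\le1/4$,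
$$|w_{i+1}|=|w_i|+w_{i+1}^2\ge|w_i|+|w_i|^2,\qquad \frac1{|w_{i+1}|}\le\frac1{|w_i|}-\frac1{1+|w_i|}\le\frac1{|w_i|}-\frac45 .$$
We start from $1/|w_0|=3n/4$, so $|w_i|>1/4$ for some $i\le\frac54\cdot\frac{3n}4+1=\frac{15n}{16}+1\le n$. For the first such $i$, the map $f^i$ carries $[w_i,0]$ onto $[w_0,0]$. So the component of $f^{-i}(B(0,4/n))$ containing $0$ contains $[w_i,0]$ and has diameter at least $2\arctan(1/4)$. For general rational maps the radius $e^{-\delta n}$ in the definition cannot be replaced by $4/n$.

With exponentially small radii the same pull-back is harmless on the real line. A real point of $B(0,e^{-\delta n})$ has modulus at most $e^{-\delta n}$ for $n$ large. Moreover $\frac1{|g(w)|}=\frac1{|w|}-\frac1{1-|g(w)|}\ge\frac1{|w|}-2$. So after $i\le n$ steps with $g$ the reciprocal modulus is still at least $e^{\delta n}-2n$, which is large.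

The tests support "yes" at exponential scale. They do not touch the serious danger, which is a critical point that returns near itself many times. Pulling $|w|<r$ back by $N$ successive squarings $w\mapsto w^2$ gives $|w|<r^{1/2^N}$. With $r=e^{-\delta n}$ this is small if $N$ is bounded, but not if $N$ grows like a constant times $n$.

## 2. Two theorems on components of $f^{-j}(B(x,e^{-\delta n}))$

**Theorem A.** Let $f$ be a rational map of degree $d\ge2$ with Julia set $J$. For all $\delta,\varepsilon>0$ there is $n_0$ such that for all $n\ge n_0$, $x\in J$, $0\le j\le n$, every component $V$ of $f^{-j}(B(x,e^{-\delta n}))$ has $\operatorname{diam}V\le\varepsilon$.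

**Theorem B.** For every $\delta>0$ there are $\kappa>0$, $D<\infty$, $n_0$, depending only on $f,\delta$, such that for all $n\ge n_0$, $x\in J$, $0\le j\le n$, every component $V$ of $f^{-j}(B(x,e^{-\delta n}))$ is simply connected, $\deg(f^j:V\to B(x,e^{-\delta n}))\le D$ and $\operatorname{diam}V\le e^{-\kappa n}$. Equivalently, in Hölder form: for every $\delta>0$ there are $\alpha,r_0>0$ and $D<\infty$ such that for $x\in J$, $0<r\le r_0$, $0\le j\le\delta^{-1}\log(1/r)$, every component $V$ of $f^{-j}(B(x,r))$ is simply connected, with $\deg(f^j|_V)\le D$ and $\operatorname{diam}V\le r^\alpha$.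

So every rational map of degree at least 2 is weakly backward Lyapunov stable, with no assumption on the number or the behavior of the critical points. The words "that meets $J$" in the definition are automatic: a component of $f^{-j}(B(x,r))$ maps onto $B(x,r)\ni x$, and preimages of points of $J$ lie in $J$.

We use the following textbook facts.

* *Fatou and Julia sets.* $J$ is nonempty, perfect, compact, and $f^{-1}(J)=J=f(J)$. The Fatou sets of $f$ and of $f^t$ coincide. Repelling periodic points are dense in $J$; superattracting periodic points lie in the Fatou set.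
* *Montel.* A family of holomorphic maps from a domain to $\overline{\mathbb C}$ omitting three fixed values is normal.
* *Preimages of domains.* If $U$ is a domain and $V$ a component of $f^{-1}(U)$, then $f:V\to U$ is proper and onto, and $f(\partial V)\subset\partial U$. Indeed, if $h\in\partial V$ had $f(h)\in U$, then the component of $f^{-1}(U)$ containing $h$ would be open and meet $V$, hence equal $V$, which is absurd. So $f(h)\in\overline U\setminus U$. Properness follows, and then $f(V)$ is open and closed in $U$. The same holds for $f^i$.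
* *Simple connectivity.* A domain $U\subsetneq\overline{\mathbb C}$ is simply connected iff $\overline{\mathbb C}\setminus U$ is connected. A proper holomorphic map without critical points onto a simply connected domain, from a domain, is a covering and therefore has degree 1.
* *Koebe.* Let $\varphi:\mathbb D\to\mathbb C$ be univalent with $\varphi(0)=0$. Then $|\varphi(w)|\le|\varphi'(0)|\,|w|/(1-|w|)^2$, and $\varphi(\mathbb D)\supset\{|z|<|\varphi'(0)|/4\}$.
* *Blaschke products.* A proper holomorphic map $F:\mathbb D\to\mathbb D$ of degree $m$ is a finite Blaschke product, $F(w)=e^{i\theta}\prod_{k=1}^m\frac{w-a_k}{1-\overline{a_k}w}$.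

The *pseudohyperbolic distance* of $w,a\in\mathbb D$ is $\big|\frac{w-a}{1-\overline aw}\big|$. From $0$ it is just $|w|$. If $h$ is the hyperbolic distance for the density $2|dw|/(1-|w|^2)$, then the pseudohyperbolic distance is $\tanh(h/2)$. By the formula above, $|F(w)|$ is the product of the pseudohyperbolic distances from $w$ to the zeros of $F$. For $F(w)=w^2$, the set $\{|F|<q\}$ is the disc of radius $q^{1/2}$.

Constants for the whole lecture: $\mathrm{Crit}$ is the set of critical points of $f$ and $p=\#\mathrm{Crit}\ge1$. $L\ge2$ is a Lipschitz constant of $f$. $A_0\ge1$ is such that $d(f(z),f(c))\le A_0\,d(z,c)^2$ for all $z$ and all $c\in\mathrm{Crit}$; near $c$ it exists by Taylor expansion, and away from $c$ because distances are bounded. Put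
$$A_1=\log(8A_0),\qquad\varepsilon_*=\min(1/4,1/L),\qquad N(b)=\frac{\log(1/b)-A_1}{\log L}.$$

## 3. One preimage of a small domain: size and topology

The first lemma says that one pull-back does not blow up a small set suddenly.

**Lemma 1.** There is a nondecreasing $\omega:(0,\infty)\to(0,\infty)$ with $\omega(\varepsilon)\ge\varepsilon$ and $\omega(\varepsilon)\to0$ as $\varepsilon\to0$, such that if $E$ is a domain with $\operatorname{diam}E\le\varepsilon$, every component of $f^{-1}(E)$ has diameter at most $\omega(\varepsilon)$.

*Proof.* Let $\omega(\varepsilon)=\varepsilon+\sup\operatorname{diam}Q$, over all domains $E$ with $\operatorname{diam}E\le\varepsilon$ and all components $Q$ of $f^{-1}(E)$. This is finite, nondecreasing, and at least $\varepsilon$. Suppose $\omega(\varepsilon)\not\to0$. Then there are $a>0$ and components $Q_m$ of $f^{-1}(E_m)$ with $\operatorname{diam}E_m\to0$ and $\operatorname{diam}Q_m\ge a$. For a subsequence, the continua $\overline{Q_m}$ converge in the Hausdorff metric to a continuum of diameter at least $a$. Its image is the limit of the sets $f(\overline{Q_m})\subset\overline{E_m}$,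 so it is one point. A continuum of positive diameter is infinite and $f$ is finite-to-one, a contradiction. $\square$

The second lemma keeps pull-backs simply connected as long as they are small, so that Riemann maps are available.

**Lemma 2.** Let $U$ be a simply connected domain and $V$ a component of $f^{-1}(U)$ with $\operatorname{diam}V<\varepsilon_*$. Then $V$ is simply connected.

*Proof.* The plan: if $V$ had a hole, $f$ of "$V$ with the hole filled" would be the whole sphere, which is too large.

Fix $v\in V$ and put $\Delta=B(v,\varepsilon_*)$. Then $V\subset\Delta$, and $f(\Delta)\subset B(f(v),1)\ne\overline{\mathbb C}$ because $L\varepsilon_*\le1$. Let $H_0$ be the component of $\overline{\mathbb C}\setminus V$ containing the connected set $\overline{\mathbb C}\setminus\Delta$. Suppose there is another component. In a compact space components are quasicomponents. So some relatively clopen $H'\subset\overline{\mathbb C}\setminus V$ contains this other component but not a given point of $H_0$. As $H_0$ is connected, $H'\cap H_0=\emptyset$. Thus $H'$ is a nonempty compact subset of $\Delta$.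

Put $\mathcal N=V\cup H'\subset\Delta$. Its complement $(\overline{\mathbb C}\setminus V)\setminus H'$ is closed, so $\mathcal N$ is open. Let $Q=\overline{\mathbb C}\setminus U$, a nonempty connected set. Since $f(V)=U$,
$$f(\mathcal N)\cap Q=f(H')\cap Q .$$
The left side is open in $Q$, because $f$ is an open map. The right side is closed in $Q$, because $H'$ is compact. The set is nonempty: take a boundary point $h$ of $H'$. It belongs to $H'$ and has the neighborhood $\mathcal N=V\cup H'$. Points outside $H'$ arbitrarily close to $h$ therefore lie in $V$, so $h\in\partial V$ and $f(h)\in\partial U\subset Q$. As $Q$ is connected, $Q\subset f(\mathcal N)$. Together with $f(V)=U$ this gives $f(\mathcal N)=\overline{\mathbb C}$, contradicting $f(\mathcal N)\subset f(\Delta)\ne\overline{\mathbb C}$. $\square$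

## 4. Contraction for pull-backs of bounded degree

If we shrink the disc downstairs by a factor $r/R$ and the degree is at most $D$, then upstairs we gain a power $1/(2D)$ of this factor. The gain is measured against the distance from a chosen point $c\in E$ to an arbitrary point outside the larger pull-back $U$. This form, with a free point $z\notin U$, is used at two places below where $\operatorname{diam}U$ would not be good enough.

**Lemma 3 (distortion).** Let $A(D)=2D\log(150D)$ for real $D\ge1$. Let $x\in\overline{\mathbb C}$, $0<r<R\le1/4$, let $U$ be simply connected with $\operatorname{diam}U<\varepsilon_*$, let $f^i:U\to B(x,R)$ be proper of degree at most $D$, and let $E\subset U$ be nonempty and connected with $f^i(E)\subset B(x,r)$. If $\log(R/r)\ge A(D)$, then for every $c\in E$ and $z\notin U$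
$$\operatorname{diam}E\le(r/R)^{1/(2D)}\,d(c,z).$$
In particular, with $z\in\partial U$, $\operatorname{diam}E\le(r/R)^{1/(2D)}\operatorname{diam}U$.

*Proof.* Rotate the sphere so that $c=0$ in the standard chart. Since $\operatorname{diam}U<1/4$, $U$ is a bounded domain in the plane. Let $\varphi:\mathbb D\to U$ be a Riemann map with $\varphi(0)=c$.

*The set seen in the disc.* Let $\Psi:B(x,R)\to\mathbb D$ be conformal with $\Psi(x)=0$. In a chart centered at $x$, $B(x,R)$ is the disc of radius $\tan(R/2)$ and $\Psi$ is a linear map up to rotation. So $\Psi(B(x,r))$ is the disc about $0$ of radius $q=\tan(r/2)/\tan(R/2)\le r/R$, as $\tan(t)/t$ increases. The map $F=\Psi\circ f^i\circ\varphi$ is a finite Blaschke product of degree at most $D$. The set $E'=\varphi^{-1}(E)$ is connected, contains $0$, and lies in $\{|F|<q\}$.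

*$E'$ is tiny.* Where $|F|<q$, at least one of the at most $D$ factors is less than $y:=q^{1/D}$. So $E'$ is covered by at most $D$ open pseudohyperbolic discs of radius
$$y=q^{1/D}\le(r/R)^{1/D}\le e^{-A(D)/D}=(150D)^{-2}.$$
Their hyperbolic radius is $h=2\,\mathrm{artanh}\,y\le2.2\,y$. Discard the discs that do not meet $E'$. Since $E'$ is connected, any point of $E'$ is joined to $0$ by a chain of distinct, successively intersecting discs; otherwise the discs reachable from $0$ and the others would split $E'$ into two disjoint nonempty relatively open parts. A chain has at most $D$ discs, each of hyperbolic diameter at most $2h$, so $E'$ is within hyperbolic distance $2hD$ of $0$. On $E'$ we get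
$$|w|\le\tanh(hD)\le hD\le\rho:=2.2\,D\,y\le\tfrac12 .$$

*Back to the sphere.* By the growth theorem, $|\varphi(w)|\le|\varphi'(0)|\rho/(1-\rho)^2\le4\rho|\varphi'(0)|$ on $E'$. A minimal geodesic from $c\in U$ to $z\notin U$ contains a point $z'\in\partial U$. By Koebe's $1/4$-theorem, $|z'|\ge|\varphi'(0)|/4$. Since $d(c,z')\le\operatorname{diam}U\le1/4$, we have $|z'|\le\tan(1/8)<1$, and so $d(c,z)\ge d(c,z')=2\arctan|z'|\ge|z'|$. The spherical density is at most 2, so two points of $E$ are at distance at most $2\cdot2\max_{E'}|\varphi|$. Hence
$$\operatorname{diam}E\le4\max_{w\in E'}|\varphi(w)|\le16\rho|\varphi'(0)|\le64\rho\,|z'|\le150\,D\,y\;d(c,z),$$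
as $64\cdot2.2=140.8$. Finally $y\le(r/R)^{1/(2D)}(r/R)^{1/(2D)}$, and the second factor is at most $e^{-A(D)/(2D)}=1/(150D)$. $\square$

## 5. Three consequences of Montel's theorem on $J$

**Lemma 4.** Let $U,U'$ be domains, $U'\cap J\ne\emptyset$, $\operatorname{diam}U'<\varepsilon_*$, $f^t(U')=U$, $t\ge1$. Then $U\not\subset U'$.

*Proof.* If $U\subset U'$, then $f^{tk}(U')\subset U'$ for all $k$. Since $\operatorname{diam}U'<1/4$, the family $(f^{tk})_k$ omits many values on $U'$ and is normal by Montel. So $U'$ lies in the Fatou set of $f^t$, which is that of $f$. This contradicts $U'\cap J\ne\emptyset$. $\square$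

**Lemma 5.** Let $c\in\mathrm{Crit}$, $0<b\le1/4$, $\overline B(c,b)\cap J\ne\emptyset$. If $y$ and $f^t(y)$ both lie in $\overline B(c,b)$ for some $t\ge1$, then $t\ge N(b)$.

*Proof.* The disc $B(c,2b)$ is squashed quadratically by $f$ and then grows at most by $L$ per step:
$$\operatorname{diam}f^t(B(c,2b))\le L^{t-1}\cdot2A_0(2b)^2=L^{t-1}\cdot8A_0b^2 .$$
Suppose this is less than $b$. As $f^t(y)\in f^t(B(c,2b))$ and $d(f^t(y),c)\le b$, we get $f^t(B(c,2b))\subset B(c,2b)$. Iterates of $f^t$ stay in this disc of radius at most $1/2$, so by Montel $B(c,2b)$ is in the Fatou set. But it contains $\overline B(c,b)$, which meets $J$. So $8A_0bL^{t-1}\ge1$, that is, $t\ge1+N(b)\ge N(b)$. $\square$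

The hypothesis on $J$ is needed. For $f(z)=z^2$ and $c=y=0$ we have $f(y)=y$, so $t=1$ is allowed for every $b$, while $N(b)\to\infty$ as $b\to0$.

**Lemma 6.** For $\varepsilon>0$: $a(\varepsilon):=\inf\{\operatorname{diam}f^t(B(c,\varepsilon)):c\in J,\ t\ge0\}>0$.

*Proof.* *First claim: if $W$ is open and meets $J$, then $f^t(W)\supset J$ for all large $t$.* Choose a repelling periodic point in $W\cap J$, of period $m$ say, put $F=f^m$, and choose a neighborhood $W_0\subset W$ of it with $W_0\subset F(W_0)$ (a small round disc in a linearizing coordinate). The sets $F^k(W_0)$ increase. By Montel, and since $W_0$ meets $J$, their union omits a set $\mathcal E$ of at most two points. If $F(y)\in\mathcal E$ then $y\in\mathcal E$, for otherwise $F(y)$ would be in the union. So $F^{-1}(\mathcal E)\subset\mathcal E$. The preimage sets of distinct points are disjoint and nonempty, so each point of the finite set $\mathcal E$ has exactly one preimage: $F$ permutes $\mathcal E$ with total ramification. Hence $\mathcal E$ consists of superattracting periodic points and lies in the Fatou set. So $J$ is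 covered by the increasing open sets $F^k(W_0)$, and by compactness $F^k(W_0)\supset J$ for some $k$. Since $f(J)=J$, $f^t(W)\supset J$ for all $t\ge mk$.

*Uniformity in $c$.* Cover $J$ by finitely many discs $B(c_m,\varepsilon/2)$, $c_m\in J$. For $c\in J$, if $c\in B(c_m,\varepsilon/2)$ then $B(c_m,\varepsilon/2)\subset B(c,\varepsilon)$. By the first claim there is $N'$ such that $f^t(B(c,\varepsilon))\supset J$ for all $c\in J$, $t\ge N'$; and $\operatorname{diam}J>0$. For each of the finitely many $t<N'$, $\operatorname{diam}f^t(B(c,\varepsilon))\ge\min_m\operatorname{diam}f^t(B(c_m,\varepsilon/2))>0$. $\square$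

Again $c\in J$ matters: for $z^2$ the images of a small disc about $0$ shrink to a point.

## 6. Why a linear number of critical passages defeats Lemma 3

A sensible first attempt fixes a small $\varepsilon$ and one larger radius $e^{-\delta n/2}$. Let $W_i$ be the successive pull-backs of $B(x,e^{-\delta n/2})$ that contain the pull-backs of the small disc $B(x,e^{-\delta n})$. Suppose all $W_i$ so far have diameter at most $\varepsilon$. They are simply connected by Lemma 2. We want the degree, so that Lemma 3 applies. If a critical point $c$ lies in both $W_i$ and $W_{i'}$, $i<i'$, then $c$ and $f^{i'-i}(c)$ lie in $W_i\subset\overline B(c,\varepsilon)$, so Lemma 5 gives $i'-i\ge N(\varepsilon)$. Hence there are at most $p(1+n/N(\varepsilon))$ passages over critical points, and the degree is at most $D=d^{\,p(1+n/N(\varepsilon))}$.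

Here the argument stops. Lemma 3 needs $\log(R/r)\ge2D\log(150D)$, and we have only $\log(R/r)=\delta n/2$. With $\varepsilon$ fixed, our bound $D$ is exponential in $n$.

The same Lemma 5 shows what would help. If the set $W_i$ that contains $c$ has diameter at most $e^{-\beta n}$ rather than $\varepsilon$, then the gap between passages is at least $(\beta n-A_1)/\log L$. For $n$ large that is at least $\beta n/(2\log L)$, so in $n$ steps there are at most $1+2\log L/\beta$ passages over $c$, a number that does not depend on $n$. We want this exponential smallness at the first visit to $c$.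

At the first visit the degree is still under control. So shrinking the starting disc from $e^{-s}$ to $e^{-s-\eta n}$ makes the pull-back at that time exponentially small. The catch is that the shrunken pull-back may no longer contain $c$, and the first visit of the shrunken family to a critical point may come later. Here is the phenomenon for $f(z)=z^2-2$.

**Example.** Let $x\in(1,2)$, $y=\sqrt{2-\sqrt{2+x}}$, so that $f(y)=-\sqrt{2+x}$ and $f^2(y)=x$. For $s$ so large that $24\pi\sqrt{5e^{-s}}<\frac12$ and $e^{-s}<\frac15$, let $W_1(s)$ and $W_2(s)$ be the components of $f^{-1}(B(x,e^{-s}))$ and $f^{-2}(B(x,e^{-s}))$ containing $f(y)$ and $y$. By (1) and its proof, $W_1(s)$ has Euclidean diameter less than $1$; it contains $f(y)\le-\sqrt3$, so it contains neither $0$ nor $2$. Now $-2\in W_1(s)$ iff $2\in B(x,e^{-s})$: if $-2\in W_1(s)$ then $2=f(-2)\in B(x,e^{-s})$; conversely, if $2\in B(x,e^{-s})$ then $W_1(s)$ contains one of the preimages $\pm2$, and not $2$. And $0\in W_2(s)$ iff $-2\in W_1(s)$, because $0$ is the only preimage of $-2$ and $W_2(s)$ maps onto $W_1(s)$. So the critical point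 $0$ is in $W_2(s)$ exactly when $e^{-s}>d(x,2)$. It leaves when the scale passes $s=\log(1/d(x,2))$.

The way past this point is to work with all scales $s$ in an interval of length proportional to $n$ at once, and to regard the first bad time as a nondecreasing function $T(s)$. On most of the scale interval the bad event must be "some critical point is hit", and one critical point $c$ must be responsible for a definite proportion of the interval. The contractions obtained on the separate pieces where $c$ is responsible can be multiplied, thanks to Lemma 4. Then $c$ is tamed, and we repeat with one critical point fewer.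

## 7. Pull-backs at all scales and the first bad time $T(s)$

**Constants.** Fix $\delta>0$. Put $\eta=\dfrac\delta{2(p+2)}$, $m_0=0$, and for $0\le k<p$
$$\beta_{k+1}=\frac{\eta}{16\,p\,d^{\,m_k+1}},\qquad m_{k+1}=m_k+1+\frac{2\log L}{\beta_{k+1}} .$$
The $m_k$ are real numbers used only as upper bounds: $m_k$ will bound the number of passages over $k$ tamed critical points. Let
$$D_*=d^{\,m_p+p},\qquad M=A(D_*),\qquad M'=\lceil4M/\eta\rceil .$$
All of these depend only on $f$ and $\delta$. Next let $\varepsilon>0$ be so small that, with $\varepsilon_1=\omega(\varepsilon)$ and $\varepsilon_2=\omega^{M'+1}(\varepsilon)$ (the iterate of $\omega$, so $\varepsilon\le\varepsilon_1\le\varepsilon_2$),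
$$\varepsilon_2<\varepsilon_*,\qquad N(\varepsilon_2)>M',\qquad N(\varepsilon_1)\ge16pM/\eta . \tag{2}$$
This is possible since $\omega(\varepsilon)\to0$ and $N(b)\to\infty$ as $b\to0$. It suffices to prove Theorem A for such small $\varepsilon$. Last, let $n$ be so large, depending only on $f,\delta,\varepsilon$, that
$$2e^{-\delta n/2}<\min(\varepsilon,a(\varepsilon),\tfrac12),\quad M\le\tfrac{\eta n}4,\quad2M\le\tfrac{\eta n}{8p},\quad\beta_kn\ge2A_1,\quad e^{-\beta_kn}\le\tfrac14\quad(1\le k\le p). \tag{3}$$

**Pull-backs.** Fix $x\in J$, $1\le j\le n$, and a component $V$ of $f^{-j}(B(x,e^{-\delta n}))$. For $s\in[\delta n/2,\delta n]$ and $0\le i\le j$ let $W_i(s)$ be the component of $f^{-i}(B(x,e^{-s}))$ containing the connected set $f^{j-i}(V)$. Then: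

* $W_0(s)=B(x,e^{-s})$ with $e^{-s}\le1/4$; $W_j(\delta n)=V$; and $W_i(s)\supset W_i(s')$ for $s\le s'$.
* $f^{i'-i}(W_{i'}(s))=W_i(s)$ for $i\le i'$. Also $W_{i+1}(s)$ is a component of $f^{-1}(W_i(s))$, and the maps are proper. Indeed $f(W_{i+1}(s))$ is a connected subset of $f^{-i}(B(x,e^{-s}))$ containing $f^{j-i}(V)$, so it lies in $W_i(s)$. The component of $f^{-1}(W_i(s))$ containing $W_{i+1}(s)$ is a connected subset of $f^{-(i+1)}(B(x,e^{-s}))$, so it equals $W_{i+1}(s)$. Components of preimages map properly onto.
* $W_i(s)\cap J\ne\emptyset$, since $f^i(W_i(s))\ni x$.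

**Degrees.** Suppose $\operatorname{diam}W_l(s)<\varepsilon_*$ for all $1\le l\le i$. The disc $W_0(s)$ is simply connected, so by Lemma 2 and induction all $W_l(s)$, $l\le i$, are simply connected. The map $f:W_l(s)\to W_{l-1}(s)$ has degree 1 if $W_l(s)\cap\mathrm{Crit}=\emptyset$, and degree at most $d$ in any case. Hence
$$\deg\big(f^i|_{W_i(s)}\big)\le d^{\,\#\{1\le l\le i:\ W_l(s)\cap\mathrm{Crit}\ne\emptyset\}} . \tag{4}$$

**The induction statement.** Let $\sigma_k=\delta n/2+k\eta n$ for $0\le k\le p+2$, so $\sigma_{p+2}=\delta n$. For $0\le k\le p$ consider: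

**$P_k$:** there is $G_k\subset\mathrm{Crit}$ with $\#G_k=k$ such that for every $s\in[\sigma_k,\delta n]$ the number of pairs $(i,c)$ with $1\le i\le j$, $c\in G_k\cap W_i(s)$ is at most $m_k$.

$P_0$ holds trivially, with $G_0=\emptyset$. Given $P_k$ with $G=G_k$, for $s\in[\sigma_k,\delta n]$ let
$$T(s)=\min\{1\le i\le j:\ W_i(s)\cap(\mathrm{Crit}\setminus G)\ne\emptyset\ \text{ or }\ \operatorname{diam}W_i(s)>\varepsilon\},\qquad\min\emptyset=\infty .$$
Since the $W_i(s)$ decrease in $s$, $T$ is nondecreasing in $s$. In the example above with $j=2$, $G=\emptyset$, all diameters at most $\varepsilon$, and $V$ the component containing $y$, $T(s)=2$ for $s<\log(1/d(x,2))$ and $T(s)=\infty$ afterwards.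

**Proposition 7.** Assume $P_k$ $(0\le k\le p)$ and $T(\sigma_{k+1})<\infty$. Then $k<p$ and $P_{k+1}$ holds.

## 8. Taming one more critical point: proof of Proposition 7

Let $I=[\sigma_k,\sigma_{k+1}]$. On $I$ we have $T\le T(\sigma_{k+1})\le j\le n$.

**Degree up to time $T(s)$.** Let $s\in I$ and $i<T(s)$. Then $\operatorname{diam}W_i(s)\le\varepsilon$ (for $i=0$ by (3)), and if $i\ge1$, $W_i(s)$ contains no critical point outside $G$. By Lemma 1, $\operatorname{diam}W_i(s)\le\varepsilon_1<\varepsilon_*$ for all $i\le T(s)$. So (4) applies. At most $m_k$ of the times $l<T(s)$ have a critical point in $W_l(s)$, by $P_k$, and $l=T(s)$ adds at most one. Hence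
$$\deg\big(f^{T(s)}|_{W_{T(s)}(s)}\big)\le D':=d^{\,m_k+1}\le D_* . \tag{5}$$

**Labels.** We want to name, for each value of $T$, one reason for stopping that is valid on the whole set of scales with that value. For $t$ in the range of $T|_I$ let $I_t=\{s\in I:T(s)=t\}$. It is an interval, of length $\lambda(t)\ge0$, and $\sum_t\lambda(t)=\eta n$. The sets
$$\{s\in I:c\in W_t(s)\}\quad(c\in\mathrm{Crit}\setminus G),\qquad\{s\in I:\operatorname{diam}W_t(s)>\varepsilon\}$$
are finitely many initial segments of $I$ (possibly empty), because $W_t(s)$ decreases in $s$. Their union contains $I_t$ by the definition of $T$. Initial segments are nested, so the largest of them equals the union and contains $I_t$. Choose a largest one and let $\ell(t)\in(\mathrm{Crit}\setminus G)\cup\{\infty\}$ be its label. Thus for *all* $s\in I_t$: $c\in W_t(s)$ if $\ell(t)=c$, and $\operatorname{diam}W_t(s)>\varepsilon$ if $\ell(t)=\infty$.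

**Step 1: label $\infty$ occupies little length.** This step shows that "the set became too big" can be the reason for stopping only on a small part of $I$. Let
$$Z=\{s'\in[\sigma_k+M,\sigma_{k+1}]:\ell(T(s'))=\infty\},$$
a finite union of intervals.

*Claim: if $s'\in Z$ then $T(s')-T(s'-M)>M'$.* Put $s=s'-M\in I$, $t_0=T(s)$, $t'=T(s')$, and suppose $t'-t_0\le M'$. For $i\le t_0$ we have $\operatorname{diam}W_i(s)\le\varepsilon_1$. Applying Lemma 1 at most $M'$ more times, $\operatorname{diam}W_i(s)\le\omega^{M'}(\varepsilon_1)=\varepsilon_2<\varepsilon_*$ for $t_0\le i\le t'$.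

We bound the degree of $f^{t'}$ on $W_{t'}(s)$. If a critical point $c$ lies in $W_i(s)$ and in $W_{i'}(s)$ with $t_0\le i<i'\le t'$, then $c$ and $f^{i'-i}(c)$ lie in $W_i(s)\subset\overline B(c,\varepsilon_2)$, and $W_i(s)$ meets $J$. So Lemma 5 and (2) give $i'-i\ge N(\varepsilon_2)>M'$, which is impossible. Hence each critical point lies in $W_i(s)$ for at most one $i\in[t_0,t']$, so at most $p$ of these times carry critical points. For $i<t_0$ only points of $G$ occur, at no more than $m_k$ times by $P_k$. By (4), $\deg(f^{t'}|_{W_{t'}(s)})\le d^{\,m_k+p}\le D_*$.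

Now take $c\in J\cap W_{t'}(s')$. Apply Lemma 3 with $U=W_{t'}(s)$, $E=W_{t'}(s')$, $R=e^{-s}$, $r=e^{-s'}$; here $\log(R/r)=M=A(D_*)$. Every $z\notin W_{t'}(s)$ satisfies $d(c,z)\ge\operatorname{diam}W_{t'}(s')>\varepsilon$, the last because the label of $t'$ is $\infty$. So $B(c,\varepsilon)\subset W_{t'}(s)$ and $f^{t'}(B(c,\varepsilon))\subset B(x,e^{-s})$. This disc has diameter at most $2e^{-\delta n/2}<a(\varepsilon)$, which contradicts Lemma 6. The claim is proved.

*Length of $Z$.* Since $0\le T\le n$ on $I$,
$$\int_{\sigma_k+M}^{\sigma_{k+1}}\big(T(s')-T(s'-M)\big)\,ds'=\int_{\sigma_{k+1}-M}^{\sigma_{k+1}}T-\int_{\sigma_k}^{\sigma_k+M}T\le Mn .$$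
The integrand is nonnegative everywhere and larger than $M'$ on $Z$, so $|Z|\le Mn/M'\le\eta n/4$.

*Consequence.* The set of $s\in I$ for which $\ell(T(s))$ is a critical point has length at least $\eta n-M-\eta n/4\ge\eta n/2>0$, by (3). If $k=p$, then $\mathrm{Crit}\setminus G=\emptyset$ and there are no such labels, a contradiction. So $k<p$. Moreover, there are at most $p$ critical labels, so some $c\in\mathrm{Crit}\setminus G$ satisfies
$$\Lambda_c:=\sum_{\ell(t)=c}\lambda(t)\ge\frac{\eta n}{2p} . \tag{6}$$
Fix this $c$ from now on.

**Step 2: there are few times with label $c$.** The length $\Lambda_c$ is split into pieces $I_t$, and a piece shorter than $M$ is useless for Lemma 3. We bound the number of pieces. Let $t_1<\dots<t_q$ be the $t$ with $\ell(t)=c$. For $u<v$ choose $s_u\in I_{t_u}$, $s_v\in I_{t_v}$; then $s_u<s_v$ because $T$ is nondecreasing. We have $c\in W_{t_u}(s_u)$. From $c\in W_{t_v}(s_v)$ we get $f^{t_v-t_u}(c)\in W_{t_u}(s_v)\subset W_{t_u}(s_u)$. This last set has diameter at most $\varepsilon_1$, since $t_u=T(s_u)$, and it meets $J$. By Lemma 5 with $b=\varepsilon_1$,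 $t_v-t_u\ge N(\varepsilon_1)$. So $q\le1+n/N(\varepsilon_1)$, and by (2), (3)
$$2Mq\le2M+\frac{2Mn}{N(\varepsilon_1)}\le\frac{\eta n}{8p}+\frac{\eta n}{8p}=\frac{\eta n}{4p} . \tag{7}$$

**Step 3: contraction along the pieces with label $c$.** We now find one time and one scale for which $c$ is in an exponentially small pull-back. Let $Q=\{u:\lambda(t_u)>2M\}$. The pieces outside $Q$ have total length at most $2Mq$, so by (6) and (7)
$$\sum_{u\in Q}\lambda(t_u)\ge\Lambda_c-2Mq\ge\frac{\eta n}{4p} . \tag{8}$$
In particular $Q\ne\emptyset$. For $u\in Q$ choose $\alpha_u<\gamma_u$ in $I_{t_u}$ with $\gamma_u-\alpha_u=\lambda(t_u)/2>M\ge A(D')$. Put $X_u=\operatorname{diam}W_{t_u}(\gamma_u)$.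

*The first piece.* For the first $u\in Q$, apply Lemma 3 with the domain $W_{t_u}(\alpha_u)$, the degree bound (5) at $s=\alpha_u$, and $E=W_{t_u}(\gamma_u)$. It gives
$$X_u\le e^{-(\gamma_u-\alpha_u)/(2D')}\operatorname{diam}W_{t_u}(\alpha_u)\le e^{-\lambda(t_u)/(4D')}\,\varepsilon_1 .$$

*From one piece to the next.* Let $u<u'$ be consecutive in $Q$. Then $\gamma_u<\alpha_{u'}$, because $T(\gamma_u)=t_u<t_{u'}=T(\alpha_{u'})$. We want $X_{u'}$ to be small compared with $X_u$, not just compared with $\varepsilon_1$; for this we need a point outside the new domain that is within $X_u$ of $c$. Put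
$$U'=W_{t_{u'}}(\alpha_{u'}),\qquad U=f^{t_{u'}-t_u}(U')=W_{t_u}(\alpha_{u'}) .$$
$U'$ meets $J$ and has diameter at most $\varepsilon_1<\varepsilon_*$. By Lemma 4 there is $z\in U\setminus U'$. Since $\alpha_{u'}>\gamma_u$, we have $z\in U\subset W_{t_u}(\gamma_u)$, and also $c\in W_{t_u}(\gamma_u)$, because the label of $t_u$ is $c$ on all of $I_{t_u}$. So $d(c,z)\le X_u$. For the same reason $c\in W_{t_{u'}}(\gamma_{u'})$. Lemma 3 with $E=W_{t_{u'}}(\gamma_{u'})$, domain $U'$, this $c$ and $z$, and the degree bound (5), gives
$$X_{u'}\le e^{-(\gamma_{u'}-\alpha_{u'})/(2D')}\,d(c,z)\le e^{-\lambda(t_{u'})/(4D')}X_u .$$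

*Product.* Multiply over $Q$ and use $\varepsilon_1<1$ and (8). For the last $u\in Q$, with $t^*=t_u$ and $s^*=\gamma_u\le\sigma_{k+1}$,
$$c\in W_{t^*}(s^*),\quad T(s^*)=t^*,\quad\operatorname{diam}W_{t^*}(s^*)\le\exp\Big(-\frac{\eta n}{16pD'}\Big)=e^{-\beta_{k+1}n}=:b . \tag{9}$$

**Step 4: $P_{k+1}$ holds.** We show that from scale $\sigma_{k+1}$ on, $c$ is visited a bounded number of times. Let $s\in[\sigma_{k+1},\delta n]$, so $s\ge s^*$. Suppose $1\le i\le j$ and $c\in W_i(s)\subset W_i(s^*)$. As $c\notin G$, the definition of $T$ gives $i\ge T(s^*)=t^*$. Then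
$$f^{i-t^*}(c)\in W_{t^*}(s)\subset W_{t^*}(s^*)\subset\overline B(c,b)$$
by (9). If $i<i'$ are two such times, then $y=f^{i-t^*}(c)$ and $f^{i'-i}(y)=f^{i'-t^*}(c)$ lie in $\overline B(c,b)$, which meets $J$ because it contains $W_{t^*}(s^*)$. By (3), $b\le1/4$, and Lemma 5 gives
$$i'-i\ge N(b)=\frac{\beta_{k+1}n-A_1}{\log L}\ge\frac{\beta_{k+1}n}{2\log L},$$
again by (3). So the number of such $i\le j\le n$ is at most $1+2\log L/\beta_{k+1}$. Add the at most $m_k$ pairs with critical points in $G$, from $P_k$, which applies since $s\ge\sigma_k$. The total is at most $m_{k+1}$, and $P_{k+1}$ holds with $G_{k+1}=G\cup\{c\}$. $\square$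

## 9. From Proposition 7 to Theorems A and B

**Proof of Theorem A.** Start from $P_0$ and apply Proposition 7 as long as $T(\sigma_{k+1})<\infty$, where $T$ is defined by the current $G_k$. The hypotheses of the proposition cannot hold with $k=p$. So there is $k\le p$ such that $P_k$ holds and $T(\sigma_{k+1})=\infty$. By monotonicity $T(s)=\infty$ for all $s\in[\sigma_{k+1},\delta n]\supset[\sigma_{p+1},\delta n]$. For these $s$ and all $1\le i\le j$:
$$\operatorname{diam}W_i(s)\le\varepsilon<\varepsilon_*,\qquad W_i(s)\cap\mathrm{Crit}\subset G_k . \tag{10}$$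
In particular $\operatorname{diam}V=\operatorname{diam}W_j(\delta n)\le\varepsilon$. For $j=0$, $\operatorname{diam}V\le2e^{-\delta n}\le\varepsilon$ by (3). The lower bound on $n$ depends only on $f,\delta,\varepsilon$. This proves Theorem A. $\square$

**Proof of Theorem B, first form.** Fix one $\varepsilon$ satisfying (2); it depends only on $f,\delta$. Let $j\ge1$. By (10) and Lemma 2, all $W_i(s)$ with $s\in[\sigma_{p+1},\delta n]$ are simply connected; in particular $V$ is. By (4), (10) and $P_k$, $\deg(f^j|_{W_j(s)})\le d^{\,m_k}\le D_*$. Between the two scales $\sigma_{p+1}$ and $\sigma_{p+2}=\delta n$ there is room $\eta n\ge M=A(D_*)$. So Lemma 3 with domain $W_j(\sigma_{p+1})$ and $E=V=W_j(\delta n)$ gives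
$$\operatorname{diam}V\le e^{-\eta n/(2D_*)}\operatorname{diam}W_j(\sigma_{p+1})\le e^{-\eta n/(2D_*)} .$$
This proves the claim for $j\ge1$ with $D=D_*$ and $\kappa=\min(\eta/(2D_*),\delta/2)$. For $j=0$, $V=B(x,e^{-\delta n})$ is simply connected, the degree is 1, and $\operatorname{diam}V\le2e^{-\delta n}\le e^{-\delta n/2}\le e^{-\kappa n}$ for $n$ large. $\square$

**Proof of the equivalence with the Hölder form.** *First form implies Hölder form.* Let $x\in J$, let $r$ be small, and let $0\le j\le\delta^{-1}\log(1/r)$. Put $n=\lfloor\delta^{-1}\log(1/r)\rfloor$. Then $n\ge j$ and $r\le e^{-\delta n}$, and $n\ge n_0$ if $r$ is small. Each component $V$ of $f^{-j}(B(x,r))$ lies in a component $\widehat V$ of $f^{-j}(B(x,e^{-\delta n}))$. Hence, if also $\log(1/r)\ge2\delta$,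
$$\operatorname{diam}V\le e^{-\kappa n}\le e^{-\kappa(\delta^{-1}\log(1/r)-1)}\le r^{\kappa/(2\delta)} .$$
The degree of $f^j$ on $V$ is at most its degree on $\widehat V$: a point of $B(x,r)$ has no more preimages in $V$, counted with multiplicity, than in $\widehat V$. For $V$ to be simply connected, take $r$ so small that $e^{-\kappa n}<\varepsilon_*$. For $1\le i\le j$ the set $f^{j-i}(V)$ is a component of $f^{-i}(B(x,r))$, and by the estimate just proved, with $i$ in place of $j$, it has diameter at most $e^{-\kappa n}<\varepsilon_*$. Since $B(x,r)$ is simply connected, Lemma 2 and induction on $i$ show that all these sets are simply connected, and $i=j$ gives $V$. So the Hölder form holds with $\alpha=\kappa/(2\delta)$ and the same $D$.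

*Hölder form implies first form.* Put $r=e^{-\delta n}$ with $n$ so large that $r\le r_0$. Then $\delta^{-1}\log(1/r)=n$, so all $0\le j\le n$ are allowed, and $r^\alpha=e^{-\alpha\delta n}$. The first form follows with $\kappa=\alpha\delta$ and the same $D$. $\square$
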